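\title{Icosahedral symmetry and rational maps with the same multiplier spectrum}

\begin{abstract}
The multiplier spectrum of a rational map records the multipliers of all its periodic points. We disprove the conjecture that two non-conjugate rational maps with the same multiplier spectrum are either both Latt\`es maps or elementarily equivalent. An explicit counterexample over $\mathbb{Q}$ is $f(w)=w^2\big(\frac{w-7}{7w+1}\big)^5$, $g=-1/f$, and there are counterexamples in every prime degree $p\ge 7$. In each case $f$ and $g$ are quotients of maps with icosahedral symmetry by a subgroup of the icosahedral group. An element outside the normalizer of the subgroup matches the multipliers but does not descend to a conjugacy.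
\end{abstract}

\section{The problem and the results}

Throughout, juxtaposition of maps means composition and $\varphi^n$ is the $n$-th iterate of $\varphi$; a power of a function is written with its argument, as in $\varphi(z)^5$.

Let $\mathrm{Rat}_d(\mathbb{C})$ be the space of rational maps of degree $d\ge2$ on $\mathbb{P}^1=\mathbb{P}^1(\mathbb{C})$, and let $\mathcal{M}_d=\mathrm{Rat}_d(\mathbb{C})/\mathrm{PGL}_2(\mathbb{C})$ be its quotient by conjugacy. At a fixed point $x$ of a rational map $\varphi$, choose a local coordinate $z$. The \emph{multiplier} of $x$ is the derivative of $\varphi$ at $x$, and the \emph{multiplicity} of $x$ is the order of vanishing of $\varphi(z)-z$. Neither depends on the coordinate, the multiplicity is $1$ unless the multiplier is $1$, and a map of degree $d$ has $d+1$ fixed points counted with multiplicity. Let $s_1(\varphi)$ be the multiset of these $d+1$ multipliers and let $s_n(\varphi)=s_1(\varphi^n)$, a multiset of $d^n+1$ numbers. The tuple $\tau_{d,n}=(s_1,\dots,s_n)$ induces a morphism on $\mathcal{M}_d$. The \emph{multiplier spectrum morphism}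 is $\tau_d=\tau_{d,m_d}$, where $m_d$ is an integer such that $\tau_{d,m_d}$ determines $s_n$ for all $n$. Thus $\tau_d(f)=\tau_d(g)$ means exactly that $s_n(f)=s_n(g)$ for every $n\ge1$; we then call $f$ and $g$ \emph{isospectral}.

To what extent does the spectrum determine the conjugacy class? For $d=2$, by a result of Milnor, $s_1$ alone determines it. In general, two constructions produce isospectral maps.

\emph{Latt\`es maps.} A rational map $\varphi$ is \emph{Latt\`es} if $\Theta L=\varphi\Theta$ for an endomorphism $L$ of an elliptic curve $E$ and a nonconstant holomorphic map $\Theta\colon E\to\mathbb{P}^1$. For example, let $\Theta$ be the quotient by $\pm1$ and let $\varphi_E$ be the map of degree $4$ induced by $L(x)=2x$. The fixed points of $\varphi_E^n$ are the points $\Theta(x)$ with $2^nx=\pm x$. The point $\Theta(0)$ has multiplier $4^n$, and there are $\frac12((2^n-1)^2-1)$ points with multiplier $2^n$ and $\frac12((2^n+1)^2-1)$ points with multiplier $-2^n$. None of this depends on $E$. But the critical values of $\varphi_E$ and their common image are the four branch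 points of $\Theta$, so the conjugacy class of $\varphi_E$ determines $E$.

\emph{Elementary transformations.} Following Pakovich, $f$ and $g$ are related by an \emph{elementary transformation} if $f=XY$ and $g=YX$ for rational maps $X,Y$; \emph{elementary equivalence} is the equivalence relation that this generates. Such maps are isospectral. Indeed, $Y$ maps the fixed points of $XY$ bijectively to those of $YX$, with inverse $X$, and the chain rule matches the multipliers. Where the multiplier is $1$, the map $Y$ is a local biholomorphism conjugating the two germs, so the multiplicities match as well. For the iterates, apply this to $f^n=(Xg^{n-1})Y$ and $g^n=Y(Xg^{n-1})$.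

It is natural to guess that there is no third construction. This is the following conjecture, posed in \cite{Xie}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $f,g$ be rational maps of degree $d\ge2$ with different conjugacy classes and $\tau_d(f)=\tau_d(g)$. Then either $f$ and $g$ are Latt\`es maps, or $f$ is elementarily equivalent to $g$.}
\medskip

The conjecture is easiest to test in prime degree, where the second alternative is empty.

\begin{lemma}\label{lem:prime}
Elementarily equivalent maps of prime degree are conjugate.
\end{lemma}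

\begin{proof}
If $\varphi=XY$ has prime degree, then $X$ or $Y$ has degree $1$. If $\deg Y=1$, then $YX=Y\varphi Y^{-1}$. If $\deg X=1$, then $YX=X^{-1}\varphi X$.
\end{proof}

So in prime degree the conjecture predicts that a map which is not Latt\`es is determined up to conjugacy by its spectrum. This is false.

\begin{theorem}\label{thm:seven}
The maps
\[
f(w)=w^2\Big(\frac{w-7}{7w+1}\Big)^5,\qquad g(w)=-\frac1{f(w)}
\]
have degree $7$ and satisfy $\tau_7(f)=\tau_7(g)$. They are not conjugate, not Latt\`es and not elementarily equivalent. Moreover $f\circ f=g\circ g$.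
\end{theorem}

\begin{theorem}\label{thm:prime}
For every prime $p\ge7$ there are $f,g\in\mathrm{Rat}_p(\mathbb{C})$ with $\tau_p(f)=\tau_p(g)$ that are not conjugate, not Latt\`es and not elementarily equivalent. If $p\equiv\pm2\pmod 5$, such $f$ occur in a family with finite fibers over $\mathcal{M}_p$, parametrized by a nonempty Zariski open subset of a projective space of dimension at least $\frac{p+1}{30}-2$.
\end{theorem}

In both theorems, ``not Latt\`es'' means that neither map is Latt\`es. We make no claim about the degrees $d\ge3$ that the theorems do not cover.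

\medskip
\noindent\textbf{The idea.} Let $H$ be a finite group of M\"obius maps with quotient map $\psi\colon\mathbb{P}^1\to\mathbb{P}^1$, and let $K$ be a rational map that descends to a map $\bar K$ with $\bar K\psi=\psi K$. Away from the branch points of $\psi$, the fixed points of $\bar K$ are the images of the fixed points of the maps $hK$, $h\in H$, with the same multipliers (Lemma~\ref{lem:descent}). Suppose that $K_1$ and $K_2$ both descend, and that all the maps $hK_1$ and $hK_2$ are conjugate to one another. Then $\bar K_1$ and $\bar K_2$ have the same multipliers. A conjugacy upstairs induces a conjugacy downstairs when it normalizes $H$; otherwise $\bar K_1$ and $\bar K_2$ have no reason to be conjugate. So one needs a large supply of symmetries that do not normalize $H$, and the icosahedral group $G\cong A_5$ provides it. For $p\equiv\pm2\pmod5$ we take $H$ cyclic of order $5$ and maps that intertwine $G$ with a twisted copy of itself (Sections~\ref{sec:seven}, \ref{sec:twisted} and~\ref{sec:family}). For $p\equiv\pm1\pmod5$ we take $H$ a Klein four-group and maps that commute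 with $G$ (Section~\ref{sec:klein}). Section~\ref{sec:cov} constructs the symmetric maps. The proof of Theorem~\ref{thm:seven} ends in Section~\ref{sec:twisted} and uses no group theory beyond three relations.

\section{Ramification, quotients and descent}\label{sec:prelim}

Let $e_\varphi(x)$ be the local degree of a nonconstant holomorphic map $\varphi$ at $x$. It is multiplicative: $e_{\varphi\psi}(x)=e_\varphi(\psi x)\,e_\psi(x)$. For a rational map $\varphi$ of degree $d$, the local degrees in each fiber add up to $d$. The \emph{ramification over} $y$ is $r_\varphi(y)=d-\#\varphi^{-1}(y)$, and the Riemann--Hurwitz formula reads $\sum_y r_\varphi(y)=2d-2$. A local biholomorphism that conjugates two germs at fixed points preserves multiplier and multiplicity. Unions and integer multiples of multisets are taken with multiplicity.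

\begin{lemma}\label{lem:aut}
If $\deg\varphi=d\ge2$, the group $\mathrm{Aut}(\varphi)$ of M\"obius maps commuting with $\varphi$ is finite.
\end{lemma}

\begin{proof}
The group permutes the finite set of critical points and fixed points, so it suffices to find three such points. There are at least two critical points, since each absorbs at most $d-1$ of the total $2d-2$. Suppose there are exactly two. A fixed critical point has multiplier $0$, hence multiplicity $1$, so the critical points account for at most $2<d+1$ fixed points, and some fixed point is not critical.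
\end{proof}

\begin{lemma}\label{lem:lattes}
A Latt\`es map has no periodic critical point.
\end{lemma}

\begin{proof}
Let $\Theta L=\varphi\Theta$ as in the definition. Then $L$ is nonconstant, hence unramified by the Riemann--Hurwitz formula in genus one. Suppose that $\varphi^k(c)=c$ and $e=e_{\varphi^k}(c)\ge2$. For $x\in\Theta^{-1}(c)$, the identity $\Theta L^{kn}=\varphi^{kn}\Theta$ gives $e_\Theta(L^{kn}x)=e^n e_\Theta(x)$. This is unbounded in $n$ but at most $\deg\Theta$, a contradiction.
\end{proof}

Let $H$ be a finite group of M\"obius maps. The stabilizer $H_x$ of a point is cyclic, generated by a rotation $z\mapsto\zeta z$ in a coordinate centered at $x$. A \emph{quotient map} for $H$ is a rational map $\psi$ of degree $|H|$ with $\psi h=\psi$ for all $h\in H$. Invariance under $H_x$ makes $e_\psi(x)$ a multiple of $|H_x|$, so the orbit of $x$ already contributes $|H|$ to the fiber through $x$. Hence the fibers of $\psi$ are the orbits of $H$, and $e_\psi(x)=|H_x|$. Moreover $\mathbb{C}(\psi)=\mathbb{C}(z)^H$, since $\mathbb{C}(z)$ has degree $|H|$ over both fields. Let $B$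 be the set of critical values of $\psi$. We write $s_1^*$ for the part of $s_1$ that comes from fixed points outside $B$ (for a map on the target of $\psi$) or outside $\psi^{-1}(B)$ (for a map on the source).

\begin{lemma}[Descent]\label{lem:descent}
Let $K,K_1,K_2$ be nonconstant rational maps.
\begin{enumerate}
\item[(a)] If for every $h\in H$ there is $h'\in H$ with $Kh=h'K$, then there is a unique rational map $\bar K$ with $\bar K\psi=\psi K$, and $\deg\bar K=\deg K$.
\item[(b)] If $\psi K_1=\psi K_2$, then $K_1=hK_2$ for some $h\in H$.
\item[(c)] If $\deg K\ge2$ and $\bar K\psi=\psi K$, then $|H|\cdot s_1^*(\bar K)=\bigsqcup_{h\in H}s_1^*(hK)$.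
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $\psi K$ is $H$-invariant, so it lies in $\mathbb{C}(\psi)$; uniqueness holds because $\psi$ is onto, and degrees multiply.

(b) For each $x$ some $h$ satisfies $K_1x=hK_2x$. One $h$ works for infinitely many $x$, hence for all $x$.

(c) Let $y\notin B$ be fixed by $\bar K$. It has $|H|$ preimages $x$, each with trivial stabilizer. Since $\psi(Kx)=\psi(x)$, exactly one $h$ satisfies $hKx=x$. Since $\bar K\psi=\psi hK$ and $e_\psi(x)=1$, the map $\psi$ conjugates the germ of $hK$ at $x$ to the germ of $\bar K$ at $y$. Conversely, $\psi$ sends each fixed point of $hK$ outside $\psi^{-1}(B)$ to a fixed point of $\bar K$ outside $B$. So each fixed point counted on the left corresponds to $|H|$ pairs $(h,x)$ on the right, with the same multiplier and multiplicity.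
\end{proof}

Over $B$ the multipliers upstairs and downstairs differ in general: $z\mapsto\lambda z$ descends under $z\mapsto z^5$ to $w\mapsto\lambda^5w$. In each application we must therefore control the points of $B$ separately.

\section{The map of degree seven}\label{sec:seven}

Let $\varepsilon=e^{2\pi i/5}$ and $\omega=\varepsilon+\varepsilon^{-1}=\frac{\sqrt5-1}{2}$. Then $\omega^{-1}=1+\omega$ and
\[
\omega^2=1-\omega,\qquad \omega^3=2\omega-1,\qquad \omega^4=2-3\omega,\qquad \omega^5=5\omega-3 .
\]
Consider the M\"obius maps
\[
S(z)=\varepsilon z,\qquad U(z)=-\frac1z,\qquad T(z)=\frac{-z+\omega}{\omega z+1},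
\]
the quotient map $\psi(z)=z^5$ for $H=\langle S\rangle$, with $B=\{0,\infty\}$, and $\sigma(w)=-1/w$. The maps $U$ and $T$ are involutions, because their matrices have trace $0$, and
\[
US=S^{-1}U,\qquad \psi U=\sigma\psi,\qquad UT=TU\colon z\mapsto\frac{\omega z+1}{z-\omega}.
\]
Thus $U$ normalizes $\langle S\rangle$ and descends to $\sigma$. The map $T$ does not normalize $\langle S\rangle$, since it sends the fixed point $0$ of $S$ to $\omega$. We look for maps $F$ with
\begin{equation}\label{eq:twist}
FS=S^2F,\qquad FU=UF,\qquad FT=UTF .
\end{equation}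
The first two relations make $F$ and $UF$ descend, to maps $f$ and $g=\sigma f$. The third says $T^{-1}FT=UF$, because $UT=TU$:
\[
\begin{array}{ccc}
F & \stackrel{T}{\sim} & UF\\
\downarrow & & \downarrow\\
f & & g=\sigma f
\end{array}
\]
The maps upstairs are conjugate by a map that has no counterpart downstairs.

For $t^2\ne-1$, the map $F_t(z)=\frac{z^2(z^5-t)}{tz^5+1}$ has degree $7$ and satisfies $F_t(\varepsilon z)=\varepsilon^2F_t(z)$ and
\[
F_t(-1/z)=z^{-2}\,\frac{-1-tz^5}{z^5-t}=-\frac1{F_t(z)} .
\]
For $t\neq0$ the third relation at $z=0$ reads $F_t(\omega)=UT(0)=-1/\omega$, that is, $\omega^8+1=t(\omega^3-\omega^5)$. Since $\omega^3-\omega^5=\omega^4$, this forces $t=\omega^4+\omega^{-4}=(2-3\omega)+(5+3\omega)=7$. This value works.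

\begin{lemma}\label{lem:F7}
The map $F(z)=\dfrac{z^2(z^5-7)}{7z^5+1}$ satisfies \eqref{eq:twist}. More precisely, let
\[
P=x^2(x^5-7y^5),\quad Q=y^2(7x^5+y^5),\quad M(x,y)=(-x+\omega y,\ \omega x+y),\quad \kappa=5(4\omega-3).
\]
Then $P\circ M=\kappa(\omega P+Q)$ and $Q\circ M=\kappa(P-\omega Q)$.
\end{lemma}

\begin{proof}
With $z=x/y$ we have $F=P/Q$, and $M$ induces $T$. The two identities give $FT=\frac{\omega F+1}{F-\omega}=UTF$, which is the only relation left to prove.

Put $X=-x+\omega y$ and $Y=\omega x+y$. Then
\[
X^5-7Y^5=\sum_{k=0}^5\binom5k\big[(-1)^k\omega^{5-k}-7\omega^k\big]x^ky^{5-k}=5\sum_{k=0}^5c_kx^ky^{5-k},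
\]
where $c_0=\omega-2$, $c_1=-2-4\omega$, $c_2=18\omega-16$, $c_3=12-26\omega$, $c_4=22\omega-14$, $c_5=4-7\omega$. Multiply by $X^2=x^2-2\omega xy+\omega^2y^2$. The coefficient of $x^jy^{7-j}$ in $\frac15P\circ M$ is $c_{j-2}-2\omega c_{j-1}+\omega^2c_j$:
\[
\begin{array}{c|ccc|l}
j & c_{j-2} & -2\omega c_{j-1} & \omega^2c_j & \text{sum}\\ \hline
7 & 4-7\omega & & & 4-7\omega=\omega(4\omega-3)\\
6 & 22\omega-14 & 14-22\omega & & 0\\
5 & 12-26\omega & 72\omega-44 & 11-18\omega & 28\omega-21=7(4\omega-3)\\
4 & 18\omega-16 & 52-76\omega & 58\omega-36 & 0\\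
3 & -2-4\omega & 68\omega-36 & 38-64\omega & 0\\
2 & \omega-2 & 8-4\omega & 52\omega-34 & 49\omega-28=-7\omega(4\omega-3)\\
1 & & 6\omega-2 & 2-6\omega & 0\\
0 & & & 4\omega-3 & 4\omega-3
\end{array}
\]
Since $\omega P+Q=\omega x^7+7x^5y^2-7\omega x^2y^5+y^7$, this is the first identity. For the second, let $J(x,y)=(-y,x)$. Then $P\circ J=-Q$, $Q\circ J=P$ and $JM=-MJ$. As $P$ has odd degree,
\[
Q(Mv)=-P(JMv)=P(MJv)=\kappa(\omega P+Q)(Jv)=\kappa(P-\omega Q)(v).\qedhere
\]
\end{proof}

Taking fifth powers shows $\psi F=f\psi$ for the map $f$ of Theorem~\ref{thm:seven}, and $g=\sigma f$. Before the general proof, let us see the equality $s_1(f)=s_1(g)$ by hand. We have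
\begin{equation}\label{eq:logder}
\frac{wf'(w)}{f(w)}=2+\frac{5w}{w-7}-\frac{35w}{7w+1}=\frac{14(w^2+11w-1)}{7w^2-48w-7}.
\end{equation}
So $f$ and $g$ have local degree $2$ at $0$, at $\infty$ and at the roots $\omega^5$, $-\omega^{-5}$ of $w^2+11w-1$, and local degree $5$ at $7$ and $-1/7$. This exhausts the total $1+1+1+1+4+4=2\cdot7-2$.

The multiplier $0$ already shows the mechanism. The map $f$ fixes the critical points $0$ and $\infty$, while $g$ swaps them. But $T$ carries the critical fixed points $0,\infty$ of $F$ to the critical fixed points $\omega,-\omega^{-1}$ of $UF$, and these descend to the critical fixed points $\omega^5,-\omega^{-5}$ of $g$. So both spectra contain $0$ twice, for $f$ at branch points of $\psi$ and for $g$ at ordinary points.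

For the other multipliers put $u=w-1/w$, which is invariant under $\sigma$. By \eqref{eq:logder}, the multiplier at a fixed point $w\ne0,\infty$ is $\lambda=\pm14\frac{u+11}{7u-48}$. The sign is $+$ for $f$; it is $-$ for $g$, because $g'=f'/f^2$ and $wf(w)=-1$ at a fixed point of $g$. Use $w^2+w^{-2}=u^2+2$, $w^3-w^{-3}=u^3+3u$ and $w^4+w^{-4}=u^4+4u^2+2$. The fixed point equation $w(w-7)^5-(7w+1)^5=0$ of $f$, divided by $w^3$, is
\[
(w^3-w^{-3})-16842(w^2+w^{-2})-11515u-6860=u^3-16842u^2-11512u-40544=0 .
\]
The fixed point equation $w^3(w-7)^5+(7w+1)^5=0$ of $g$, divided by $w^4$, is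
\begin{multline*}
(w^4+w^{-4})-35(w^3-w^{-3})+490(w^2+w^{-2})+13377u+24010\\
=(u+11)(u^3-46u^2+1000u+2272)=0 .
\end{multline*}
The factor $u+11$ gives the two critical fixed points of $g$. Solving for $u$ gives $u=2a/7c$, with $(a,c)=(24\lambda+77,\lambda-2)$ for $f$ and $(a,c)=(24\lambda-77,\lambda+2)$ for $g$. Multiplied by $343c^3/8$, the two cubics become
\begin{align*}
a^3-58947a^2c-141022ac^2-1738324c^3&=-5^9\,\Lambda(\lambda),\\
a^3-161a^2c+12250ac^2+97412c^3&=5^6\,\Lambda(\lambda),
\end{align*}
with the same polynomial $\Lambda(\lambda)=20\lambda^3+70\lambda^2-49\lambda-343$. Each value of $u$ gives two values of $w$. Hence $s_1(f)$ and $s_1(g)$ both consist of $0,0$ and the roots of $\Lambda$, each taken twice. This computation is a check; the proof below does not use it.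

\section{Maps with twisted symmetry}\label{sec:twisted}

We keep the notation of Section~\ref{sec:seven}. Let $F$ be any rational map of degree $d\ge2$ satisfying \eqref{eq:twist}. By Lemma~\ref{lem:descent}(a) there is a map $f$ of degree $d$ with $f\psi=\psi F$. Put $g=\sigma f$, so that $g\psi=\psi UF$.

\begin{proposition}\label{prop:iso}
We have $f\sigma=\sigma f$ and $f^2=g^2$. One of $f,g$ fixes $0$ and $\infty$, the other swaps them, and both have local degree at least $2$ at $0$ and at $\infty$. The maps $f$ and $g$ are isospectral.
\end{proposition}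

\begin{proof}
From $f\sigma\psi=f\psi U=\psi FU=\psi UF=\sigma f\psi$ we get $f\sigma=\sigma f$. Hence $g^n=\sigma^nf^n$, and $g^n=f^n$ for even $n$. Let $n$ be odd from now on, so that $F^n$ and $UF^n$ descend to $f^n$ and $g^n$.

\emph{Step 1: $F^n$ and $UF^n$ are conjugate.} The twist cancels in the second iterate: $F^2T=FUTF=UFTF=U\,UTF\,F=TF^2$. Since $n-1$ is even, $F^nT=FTF^{n-1}=UTF^n=TUF^n$. Thus $T^{-1}F^nT=UF^n$.

\emph{Step 2: the points $0$ and $\infty$.} Let $K$ be $F^n$ or $UF^n$. Then $KS=S^mK$ with $m=\pm2^n$, and $m\equiv2$ or $3\pmod5$ because $n$ is odd. From $K(\varepsilon z)=\varepsilon^mK(z)$, all exponents in the Laurent series of $K$ at $0$ are congruent to $m$ modulo $5$. The lowest exponent is therefore not $0$ or $\pm1$, so $K(0)\in\{0,\infty\}$ and $e_K(0)\ge2$. Since $K$ commutes with $U$, it either fixes both $0$ and $\infty$ or swaps them, and $e_K(\infty)=e_K(0)$. The relation $\bar K\psi=\psi K$ shows that $\bar K$ acts on $\{0,\infty\}$ in the same way, and $5e_{\bar K}(0)=5e_K(0)$ and likewise at $\infty$. For $n=1$ this is the second assertion, since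 $\sigma$ swaps $0$ and $\infty$. It also shows that $\{0,\infty\}$ contributes equally to $s_1(K)$ and $s_1(\bar K)$: the multiplier $0$ twice, or nothing.

\emph{Step 3: $s_1(\bar K)=s_1(K)$.} We have $S^jKS^{-j}=S^{j(1-m)}K$, and $1-m$ is invertible modulo $5$. So each map $S^iK$ is conjugate to $K$ by a power of $S$, which fixes $0$ and $\infty$. Lemma~\ref{lem:descent}(c) gives $5s_1^*(\bar K)=\bigsqcup_is_1^*(S^iK)=5s_1^*(K)$. With Step~2, the claim follows.

By Steps 3 and 1, $s_n(f)=s_1(F^n)=s_1(UF^n)=s_n(g)$.
\end{proof}

The exponent $2$ in $FS=S^2F$ is used twice. In Step~2 it makes $0$ and $\infty$ critical, so that the branch points of $\psi$ do no harm. In Step~3 it gives $m\not\equiv1$; for $m\equiv1$, conjugation by $S$ would fix $K$ and would not relate $K$ to $S^iK$.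

To tell $f$ from $g$, we show that the pair $B=\{0,\infty\}$ can be read off from the ramification, so that every conjugacy respects it.

\begin{lemma}\label{lem:B}
For $\varphi\in\{f,g\}$, we have $B=\{y: r_\varphi(y)\ge\frac45(d-1)\}$. Consequently, if $\varphi_1,\varphi_2$ are maps of degree $d$ that each arise as an $f$ or a $g$ from a solution of \eqref{eq:twist}, and $\mu\varphi_1\mu^{-1}=\varphi_2$ with $\mu$ M\"obius, then $\mu B=B$.
\end{lemma}

\begin{proof}
The function $F(z)/z^2$ is $S$-invariant, so $F(z)=z^2R(z^5)$ with $R$ rational, and $f(w)=w^2R(w)^5$. Let $b\in B$. Exactly one point of $\varphi^{-1}(b)$ lies in $B$. The others are zeros or poles of $R$ outside $B$, so their local degrees are divisible by $5$, and there are at most $\frac{d-1}5$ of them. Hence $r_\varphi(b)\ge d-1-\frac{d-1}5=\frac45(d-1)$. A third point with this property would bring the total ramification to at least $\frac{12}5(d-1)>2d-2$. The last assertion holds because $r_{\varphi_2}(\mu y)=r_{\varphi_1}(y)$.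
\end{proof}

In degree $7$, each fiber over $B$ consists of one point of local degree $2$ and one of local degree $5$, so $r_f=5$ on $B$.

\begin{proposition}\label{prop:nonconj}
The maps $f$ and $g$ are not conjugate, and neither is Latt\`es.
\end{proposition}

\begin{proof}
A conjugacy from $f$ to $g$ would preserve $B$ by Lemma~\ref{lem:B}, but one map fixes $B$ pointwise and the other does not. The point $0$ is a periodic critical point of both maps, so Lemma~\ref{lem:lattes} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seven}]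
Apply Propositions~\ref{prop:iso} and~\ref{prop:nonconj} to the map $F$ of Lemma~\ref{lem:F7}. Since $7$ is prime and $f,g$ are not conjugate, they are not elementarily equivalent by Lemma~\ref{lem:prime}.
\end{proof}

\section{Icosahedral covariants of prime degree}\label{sec:cov}

By Lemma~\ref{lem:prime}, Theorem~\ref{thm:prime} asks for isospectral pairs of degree $p$ that are not conjugate and not Latt\`es. Solutions of \eqref{eq:twist} cannot serve for all $p$. The fiber $F^{-1}(0)$ is $S$-invariant; it contains exactly one of $0,\infty$, with local degree $\equiv\pm2\pmod 5$, and otherwise consists of free orbits on which $e_F$ is constant. So $\deg F\equiv\pm2\pmod5$. The same count gives $\deg F\equiv\pm1\pmod5$ if $F$ commutes with $S$ and $U$. In this section we construct maps of both kinds.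

\subsection*{The icosahedral group}
Let $G=\langle S,U,T\rangle$ and let $\tilde G$ be its preimage in $\mathrm{SL}_2(\mathbb{C})$. We use the following facts.
\begin{enumerate}
\item[(G1)] (Klein) $G\cong A_5$. So $G$ is simple of order $60$. It has $15$ involutions, $20$ elements of order $3$, which form one conjugacy class, and six conjugate subgroups of order $5$.
\item[(G2)] (Klein) The ring of $\tilde G$-invariant forms in $x,y$ is generated by squarefree forms $\Phi_{12},\Phi_{20},\Phi_{30}$ of the indicated degrees, with pairwise disjoint zero sets in $\mathbb{P}^1$.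
\item[(G3)] $G$ is a maximal finite subgroup of $\mathrm{PGL}_2(\mathbb{C})$. Indeed, the finite subgroups are cyclic, dihedral, $A_4$, $S_4$ or $A_5$.
\item[(G4)] Every $G$-orbit on $\mathbb{P}^1$ has at least $12$ points, since stabilizers are cyclic and so have order at most $5$.
\item[(G5)] $\tilde G$ is perfect, so its only character $\tilde G\to\mathbb{C}^*$ is trivial. Indeed, the commutator subgroup maps onto $G$, and it cannot map isomorphically because $-1$ is the only involution in $\mathrm{SL}_2(\mathbb{C})$.
\end{enumerate}

\subsection*{Two representations}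
Let $\rho$ be the inclusion of $\tilde G$ in $\mathrm{SL}_2(\mathbb{C})$. A second representation is hidden in Lemma~\ref{lem:F7}. The group $\tilde G$ is generated by $\tilde S=\mathrm{diag}(\varepsilon^3,\varepsilon^2)$, by $J$ (with $J^2=-1$) and by a multiple of $M$, which lift $S,U,T$. Put $C_7=(P,Q)$. We have $P\circ\tilde S=\varepsilon P$ and $Q\circ\tilde S=\varepsilon^4Q$, and Lemma~\ref{lem:F7} and its proof show that $J$ and $M$ also preserve the span of $P$ and $Q$. Since $P,Q$ are linearly independent, there are unique matrices $\rho'(\gamma)$ with $C_7(\gamma v)=\rho'(\gamma)C_7(v)$, and uniqueness makes $\rho'$ a homomorphism. By \eqref{eq:twist}, the M\"obius maps induced by $\rho'$ on lifts of $S,U,T$ are $S^2,U,UT$. Also $\rho'(-1)=-1$ because $7$ is odd, and $\det\rho'=1$ by (G5).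

A \emph{covariant of type $\rho$} (resp.\ $\rho'$) and degree $n$ is a pair $C$ of forms of degree $n$ with $C(\gamma v)=\rho(\gamma)C(v)$ (resp.\ $\rho'(\gamma)C(v)$) for all $\gamma\in\tilde G$. These form vector spaces $\mathcal{C}_n$ and $\mathcal{C}'_n$. We call $C$ \emph{coprime} if its coordinates have no common zero in $\mathbb{P}^1$. A coprime covariant induces a rational map of degree $n$, which determines it up to a scalar; the map commutes with $G$ in type $\rho$ and satisfies \eqref{eq:twist} in type $\rho'$.

\begin{lemma}\label{lem:dim}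
Let $n$ be odd and $\chi_n(\theta)=\frac{\sin(n+1)\theta}{\sin\theta}$. Then
\[
\dim\mathcal{C}'_n=\tfrac1{60}\Big(2(n+1)+20\chi_n(\tfrac\pi3)-12\omega\,\chi_n(\tfrac\pi5)+12\omega^{-1}\chi_n(\tfrac{3\pi}5)\Big)\ \ge\ \frac{n+1}{30}-1 .
\]
\end{lemma}

\begin{proof}
The space $\mathcal{C}'_n$ is the fixed space of the action $(\gamma\cdot C)(v)=\rho'(\gamma)C(\gamma^{-1}v)$ on pairs of forms, so its dimension is the average over $\tilde G$ of the trace. If $\gamma$ has eigenvalues $e^{\pm i\theta}$, it acts on forms of degree $n$ with eigenvalues $e^{i(n-2j)\theta}$, $0\le j\le n$, whose sum is $\chi_n(\theta)$ (read as $n+1$ for $\theta=0$). The trace of $\gamma$ is therefore $\chi_n(\theta)\operatorname{tr}\rho'(\gamma)$. For odd $n$ both factors change sign under $\gamma\mapsto-\gamma$, so we may average over $G$, using one lift of each element: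
\[
\begin{array}{l|ccccc}
\text{order in }G & 1 & 2 & 3 & 5 & 5\\ \hline
\text{number of elements} & 1 & 15 & 20 & 12 & 12\\
\theta\text{ of the chosen lift} & 0 & \pi/2 & \pi/3 & \pi/5 & 3\pi/5\\
\operatorname{tr}\rho' & 2 & 0 & 1 & -\omega & \omega^{-1}
\end{array}
\]
A lift $\gamma$ of an involution has $\rho'(\gamma)^2=-1$ and determinant $1$, so the trace is $0$. An element of order $3$ has a lift $\gamma$ of order $3$, with $\theta=2\pi/3$. Here $\rho'(\gamma)\neq1$, because $\rho'$ induces a nontrivial and hence injective homomorphism on the simple group $G$; so $\operatorname{tr}\rho'(\gamma)=-1$, and we choose $-\gamma$. Each subgroup of order $5$ is conjugate to $\langle S\rangle$. The lifts $-\tilde S^{\pm1}$ have $\theta=\pi/5$ and $\operatorname{tr}\rho'=-(\varepsilon+\varepsilon^4)=-\omega$. The lifts $-\tilde S^{\pm2}$ have $\theta=3\pi/5$ and $\operatorname{tr}\rho'=-(\varepsilon^2+\varepsilon^3)=\omega^{-1}$. This gives the formula.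

We have $|\chi_n(\frac\pi3)|\le1$. Since $|\sin\frac{k\pi}5|\le\sin\frac{2\pi}5=\sin\frac{3\pi}5=\omega^{-1}\sin\frac\pi5$, we also have $|\chi_n(\frac\pi5)|\le\omega^{-1}$ and $|\chi_n(\frac{3\pi}5)|\le1$. The bound follows from $20+12+12\omega^{-1}<60$.
\end{proof}

The last row of the table is the image of $\operatorname{tr}\rho=2\cos\theta$ under $\sqrt5\mapsto-\sqrt5$. Using $\omega^{-1}-\omega=1$, the formula gives:
\[
\begin{array}{c|cccccccc}
n & 1 & 3 & 5 & 7 & 11 & 13 & 17 & 23\\ \hline
\chi_n(\pi/3) & 1 & -1 & 0 & 1 & 0 & 1 & 0 & 0\\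
\chi_n(\pi/5) & \omega^{-1} & 1 & -1 & -\omega^{-1} & \omega^{-1} & 1 & -\omega^{-1} & 1\\
\chi_n(3\pi/5) & -\omega & 1 & -1 & \omega & -\omega & 1 & \omega & 1\\ \hline
\dim\mathcal{C}'_n & 0 & 0 & 0 & 1 & 0 & 1 & 1 & 1
\end{array}
\]

\subsection*{Eight basic covariants}
A large dimension does not by itself give a coprime covariant, since all covariants of degree $p$ might vanish at a common orbit. We rule this out with explicit elements: basic covariants multiplied by invariants.

\begin{lemma}\label{lem:basic}
There are coprime covariants $C_r$ of degree $r$, of type $\rho$ for $r=1,11,19,29$ and of type $\rho'$ for $r=7,13,17,23$. For $(r,r')$ equal to $(1,29)$, $(11,19)$, $(7,23)$ or $(13,17)$, the determinant $\det(C_r,C_{r'})$ is a nonzero multiple of $\Phi_{30}$.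
\end{lemma}

\begin{proof}
\emph{Type $\rho$.} Let $C_1(v)=v$ and $C_{k-1}=J\nabla\Phi_k=(-\partial_y\Phi_k,\partial_x\Phi_k)$ for $k=12,20,30$. Invariance of $\Phi_k$ gives $\nabla\Phi_k(\gamma v)=(\gamma^{\mathsf T})^{-1}\nabla\Phi_k(v)$, and $J(\gamma^{\mathsf T})^{-1}=\gamma J$ for $\det\gamma=1$; so $C_{k-1}$ has type $\rho$. A common zero of the two partial derivatives is a zero of $\Phi_k$ by Euler's identity, hence a multiple zero, and $\Phi_k$ is squarefree.

\emph{Type $\rho'$.} Let $C_r$ be a nonzero element of $\mathcal{C}'_r$, $r=7,13,17,23$, and let $\Delta$ be the greatest common divisor of its coordinates. The group $\tilde G$ preserves the span of the coordinates, so $\Delta\circ\gamma$ is a scalar multiple of $\Delta$, and $\Delta$ is invariant by (G5). By (G2), an invariant of degree at most $23$ has degree $0$, $12$ or $20$. If $\deg\Delta>0$, then $C_r/\Delta$ is a nonzero covariant of type $\rho'$ and degree $13-12=1$, $17-12=5$, $23-12=11$ or $23-20=3$, and the table excludes all four.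

\emph{Determinants.} The form $\det(C_r,C_{r'})$ has degree $30$ and is invariant because $\det\rho=\det\rho'=1$. By (G2) it is a multiple of $\Phi_{30}$. If it were zero, coprimality of $C_r$ would give $C_{r'}=\Psi C_r$ for a form $\Psi$ of degree $r'-r>0$, against coprimality of $C_{r'}$.
\end{proof}

\begin{proposition}\label{prop:coprime}
Let $p\ge7$ be prime. Let $\mathcal{C}=\mathcal{C}_p$ if $p\equiv\pm1\pmod5$ and $\mathcal{C}=\mathcal{C}'_p$ if $p\equiv\pm2\pmod5$. The coprime elements form a nonempty Zariski open subset of $\mathcal{C}$.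
\end{proposition}

\begin{proof}
The elements that are not coprime are the zeros of the resultant of the two coordinates, so we only need one coprime element. The invariants $\Phi_{12}^i\Phi_{20}^j$ have degree $4(3i+5j)$, so we choose the pair $(r,r')$ of the required type with $r\equiv r'\equiv p\pmod4$. It depends on $p$ modulo $20$:
\[
\begin{array}{c|cccc}
p \bmod 20 & 1,\,9 & 11,\,19 & 3,\,7 & 13,\,17\\ \hline
(r,r') & (1,29) & (11,19) & (7,23) & (13,17)
\end{array}
\]
If $p\in\{r,r'\}$, take $C_p$. Otherwise write $p=r+4k=r'+4k'$.

\emph{Both $k$ and $k'$ lie in $\{3i+5j:i,j\ge0\}=\mathbb{Z}_{\ge0}\setminus\{1,2,4,7\}$.} If $p>r'+28$, then $k>k'\geq 8$. The primes $p\ge7$ in the given classes with $p\le r'+28$ and $p\notin\{r,r'\}$ are $41$; $31$; $43,47$; $37$ in the four columns. The pairs $(k,k')$ are $(10,3)$; $(5,3)$; $(9,5),(10,6)$; $(6,5)$.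

So $\mathcal{C}$ contains elements $\Psi C_r$ and $\Psi'C_{r'}$ with $\Psi,\Psi'$ monomials in $\Phi_{12},\Phi_{20}$. For $v\neq0$ let $\mathrm{ev}_v\colon\mathcal{C}\to\mathbb{C}^2$ be evaluation at $v$, and let $Z\subset\mathbb{P}^1$ be the zero set of $\Phi_{12}\Phi_{20}\Phi_{30}$. By Lemma~\ref{lem:basic}, $\mathrm{ev}_v$ has rank $2$ for $[v]\notin Z$.

\emph{The map $\mathrm{ev}_v$ is never zero.} Modulo $5$ the set $\{r,r'\}$ is $\{1,4\}$ in type $\rho$ and $\{2,3\}$ in type $\rho'$, so it contains $p$; hence $5\mid k$ or $5\mid k'$. Modulo $3$ it is $\{1,2\}$, which contains $p$; hence $3\mid k$ or $3\mid k'$. So $\mathcal{C}$ contains a power of $\Phi_{20}$ times $C_r$ or $C_{r'}$, and a power of $\Phi_{12}$ times $C_r$ or $C_{r'}$. The first vanishes only at zeros of $\Phi_{20}$, the second only at zeros of $\Phi_{12}$, and these sets are disjoint.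

\emph{Dimension count.} The pairs $(C,[v])$ with $[v]\notin Z$ and $C(v)=0$ form a vector bundle of rank $\dim\mathcal{C}-2$ over a curve, so their image in $\mathcal{C}$ has dimension at most $\dim\mathcal{C}-1$. The finitely many points of $Z$ add finitely many proper subspaces $\ker\mathrm{ev}_v$. Hence the elements that vanish somewhere do not fill $\mathcal{C}$.
\end{proof}

\section{The case $p\equiv\pm2\pmod 5$}\label{sec:family}

Let $\Omega\subset\mathbb{P}(\mathcal{C}'_p)$ be the set of classes of coprime covariants. By Proposition~\ref{prop:coprime} it is nonempty and Zariski open, and $\dim\mathbb{P}(\mathcal{C}'_p)\ge\frac{p+1}{30}-2$ by Lemma~\ref{lem:dim}. A point $[C]\in\Omega$ gives a map $F$ of degree $p$ satisfying \eqref{eq:twist}, hence maps $f,g$ as in Section~\ref{sec:twisted}. By Propositions~\ref{prop:iso} and~\ref{prop:nonconj} and Lemma~\ref{lem:prime}, they have all the properties in Theorem~\ref{thm:prime}.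

The map $[C]\mapsto f$ is algebraic. The coordinates of $C$ are multiplied by $\varepsilon$ and $\varepsilon^4$ under $\tilde S$, so their fifth powers are $\tilde S$-invariant forms of degree $5p$. A monomial $x^ay^b$ in such a form has $3a+2b\equiv0$ and $a+b\equiv0\pmod5$, so $5\mid a$ and $5\mid b$. The fifth powers are thus forms of degree $p$ in $x^5,y^5$, with coefficients polynomial in $C$, and they represent $f$.

It remains to show that $\Omega\to\mathcal{M}_p$ has finite fibers. Fix $F_1$, and let $F_2$ be any member of the family with $\mu f_1\mu^{-1}=f_2$. By Lemma~\ref{lem:B}, $\mu(w)=cw^{\pm1}$. Choose $c'$ with $c'^5=c$ and put $\tilde\mu(z)=c'z^{\pm1}$, so that $\psi\tilde\mu=\mu\psi$. Then $\psi\tilde\mu F_1\tilde\mu^{-1}=\mu f_1\mu^{-1}\psi=\psi F_2$, and Lemma~\ref{lem:descent}(b) gives $\tilde\mu F_1\tilde\mu^{-1}=S^iF_2$ for some $i$. The unknown factor $S^i$ disappears in the fourth iterate: by \eqref{eq:twist}, $(S^iF_2)^4=S^{(1+2+4+8)i}F_2^4=F_2^4$. Since $U$ commutes with $F_2^4=\tilde\mu F_1^4\tilde\mu^{-1}$, the map $\tilde\mu^{-1}U\tilde\mu(z)=-c'^{\mp2}/z$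 lies in $\mathrm{Aut}(F_1^4)$, which is finite by Lemma~\ref{lem:aut}. So there are finitely many possible $\tilde\mu$, hence finitely many $F_2=S^{-i}\tilde\mu F_1\tilde\mu^{-1}$, and each $F_2$ comes from one point of $\Omega$. This proves Theorem~\ref{thm:prime} for $p\equiv\pm2\pmod5$.

\section{The case $p\equiv\pm1\pmod 5$}\label{sec:klein}

By Proposition~\ref{prop:coprime} there is a map $F$ of degree $p$ commuting with $G$. Conjugation by $\gamma\in G$ now sends $aF$ to $(\gamma a\gamma^{-1})F$ for $a\in G$. So we want a subgroup $V$ and two cosets of $V$ in its normalizer whose elements are all conjugate in $G$. In $A_5$, the two nontrivial cosets of a Klein four-group in $A_4$ consist of elements of order $3$, and these form one class by (G1).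

\subsection*{The maps}
Let $V\subset G$ be a Klein four-group, $A=N_G(V)\cong A_4$, and $a\in A$ of order $3$; conjugation by $a$ permutes the three involutions of $V$ cyclically. Choose a new coordinate $z$ in which one involution is $z\mapsto-z$. A second involution preserves its fixed set $\{0,\infty\}$ and swaps the two points, since $V$ is not cyclic; after rescaling it is $z\mapsto1/z$. So $V=\{\pm z,\pm1/z\}$, and in this section $\psi(z)=z^2+z^{-2}$ is the quotient map. The fixed sets $\{0,\infty\}$, $\{\pm1\}$, $\{\pm i\}$ of the involutions are the fibers over $B=\{\infty,2,-2\}$; there $e_\psi=2$, and $e_\psi=1$ elsewhere.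

By Lemma~\ref{lem:descent}(a), $a$ and $F$ descend: $\psi a=\alpha\psi$ and $\psi F=h\psi$, with $\deg h=p$. Then $\alpha h=h\alpha$ and $\alpha^3=1$. The map $\alpha$ permutes $B$ cyclically, since $a$ maps the fixed set of $v$ to that of $ava^{-1}$. The map $h$ fixes each point of $B$, since $vx=x$ implies $vFx=Fx$. Put
\[
f=\alpha h,\qquad g=\alpha^{-1}h,\qquad q=h^3=f^3=g^3,\qquad \tilde q=F^3,\qquad D=p^3 .
\]

\begin{proposition}\label{prop:iso2}
The maps $f$ and $g$ are isospectral.
\end{proposition}

\begin{proof}
If $3\mid n$, then $f^n=g^n$. Let $3\nmid n$ and $K=a^{\pm n}F^n$, which descends to $\bar K=\alpha^{\pm n}h^n$, that is, to $f^n$ or $g^n$. The map $\bar K$ permutes $B$ cyclically, so it has no fixed point in $B$, and no $vK$ has a fixed point in $\psi^{-1}(B)$. Lemma~\ref{lem:descent}(c) gives $4s_1(\bar K)=\bigsqcup_{v\in V}s_1(va^{\pm n}F^n)$. Each $va^{\pm n}$ lies in $A\setminus V$, so it has order $3$ and is conjugate to $a$ by some $\gamma\in G$. As $\gamma$ commutes with $F^n$, we get $s_1(va^{\pm n}F^n)=s_1(aF^n)$. Hence $s_n(f)=s_1(aF^n)=s_n(g)$.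
\end{proof}

\subsection*{Ramification of $q$}
Here $f$ and $g$ need not have periodic critical points in $B$, and the ramification over $B$ is only about $D/2$, so the arguments of Section~\ref{sec:twisted} need refinement. We work with $q$: it fixes $B$ pointwise, it commutes with $\alpha$ and with any conjugacy from $f$ to $g$, and it is Latt\`es if $f$ or $g$ is. From $q\psi=\psi\tilde q$ we get
\begin{equation}\label{eq:local}
e_q(\psi x)\,e_\psi(x)=e_\psi(\tilde qx)\,e_{\tilde q}(x).
\end{equation}

\begin{lemma}\label{lem:parity}
For $b\in B$ the number $e_q(b)$ is odd, and $e_q(y)$ is even for $y\in q^{-1}(B)\setminus B$.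
\end{lemma}

\begin{proof}
Since $\alpha$ commutes with $q$, the numbers $e_q(b)$ are equal, so take $b=\infty$ and $x=0$. By \eqref{eq:local}, $2e_q(b)=2e_{\tilde q}(0)$. The function $\tilde q$ commutes with $z\mapsto-z$, so it is odd, and its order at $0$ is odd. If $y=\psi x\notin B$ and $q(y)\in B$, then \eqref{eq:local} reads $e_q(y)=2e_{\tilde q}(x)$.
\end{proof}

The next lemma excludes the extreme case of this parity pattern. It is here that the size of the $G$-orbits enters.

\begin{lemma}\label{lem:extreme}
The following three conditions do not all hold: $e_q=1$ on $B$; $e_q=2$ on $q^{-1}(B)\setminus B$; and $q$ has at most one critical value outside $B$.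
\end{lemma}

\begin{proof}
Suppose they hold, and choose $c_0\notin B$ so that all critical values of $q$ lie in $B\cup\{c_0\}$. Let $x$ be any point and apply \eqref{eq:local}. If $\psi x\in B$, then $\tilde qx\in\psi^{-1}(B)$ and $1\cdot2=2e_{\tilde q}(x)$. If $\psi x\notin B$ and $q(\psi x)\in B$, then $2\cdot1=2e_{\tilde q}(x)$. In both cases $e_{\tilde q}(x)=1$. In the remaining case $e_{\tilde q}(x)=e_q(\psi x)$, which exceeds $1$ only if $\psi(\tilde qx)=q(\psi x)=c_0$. So the critical values of $\tilde q$ lie in the four-point set $\psi^{-1}(c_0)$. But they form a nonempty $G$-invariant set, because $\tilde q$ commutes with $G$, and this contradicts (G4).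
\end{proof}

\begin{proposition}\label{prop:nonconj2}
The maps $f$ and $g$ are not conjugate.
\end{proposition}

\begin{proof}
Suppose $\mu f\mu^{-1}=g$. Then $\mu q=q\mu$.

\emph{Step 1: $\mu B=B$.} Let $B'=B\cup\mu B$. By Lemma~\ref{lem:parity}, applied directly and transported by $\mu$, each $c\in B'$ is fixed by $q$ and is the only point of $q^{-1}(c)$ with odd local degree. Hence $\#q^{-1}(c)\le1+\frac{D-1}2$ and $r_q(c)\ge\frac{D-1}2$, with equality only if $e_q(c)=1$ and $e_q=2$ on $q^{-1}(c)\setminus\{c\}$. The total ramification is $2D-2$, so $|B'|\le4$. If $|B'|=4$, equality holds at each $c$ and there are no critical values outside $B'$, which Lemma~\ref{lem:extreme} excludes. So $|B'|=3$.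

The M\"obius maps preserving $B$ form a group isomorphic to $S_3$, in which $\langle\alpha\rangle$ has index $2$.

\emph{Step 2: $\mu\notin\langle\alpha\rangle$.} Otherwise $\mu$ commutes with $f$, so $\alpha h=\alpha^{-1}h$ and $\alpha^2=1$, which is false.

\emph{Step 3: $\mu\in\langle\alpha\rangle$.} Suppose not. Then $\mu\alpha\mu^{-1}=\alpha^{-1}$, and $\alpha^{-1}\mu h\mu^{-1}=\mu f\mu^{-1}=\alpha^{-1}h$ gives $\mu h=h\mu$. We lift $\mu$. The map $z\mapsto iz$ induces $w\mapsto-w$, a transposition of $B$, and $a$ induces $\alpha$; these two generate $S_3$. So there is a M\"obius map $\tilde\mu$ normalizing $V$ with $\psi\tilde\mu=\mu\psi$. From $\psi\tilde\mu F=\mu h\psi=h\mu\psi=\psi F\tilde\mu$ and Lemma~\ref{lem:descent}(b) we get $\tilde\mu F=vF\tilde\mu$ with $v\in V$. Then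
\[
\tilde\mu F^2=vF\tilde\mu F=vFvF\tilde\mu=v^2F^2\tilde\mu=F^2\tilde\mu .
\]
So $\tilde\mu\in\mathrm{Aut}(F^2)$, a finite group containing $G$, which equals $G$ by (G3). Hence $\tilde\mu\in N_G(V)=A=V\langle a\rangle$, and $\mu\in\langle\alpha\rangle$ after all.

Steps 2 and 3 contradict each other.
\end{proof}

\begin{remark}
Step~3 shows what the icosahedral group is needed for. If $F$ also commuted with $z\mapsto iz$, then $\mu(w)=-w$ would commute with $h$ and invert $\alpha$, so it would conjugate $f$ to $g$. In $G$ the elements $a$ and $a^{-1}$ are conjugate, but the normalizer $A$ of $V$ acts trivially by conjugation on $A/V\cong\mathbb{Z}/3$.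
\end{remark}

\begin{proposition}\label{prop:nonlattes2}
Neither $f$ nor $g$ is Latt\`es.
\end{proposition}

\begin{proof}
Otherwise $q$ is Latt\`es. By \cite[Theorem~3.1]{Milnor}, we may then take $\Theta L=q\Theta$ where $L$ is an affine self-map of a torus $E$ and $\Theta\colon E\to E/\Gamma\cong\mathbb{P}^1$ is the quotient by a finite cyclic group $\Gamma$ of automorphisms of $E$. Since $\Gamma$ acts transitively on each fiber, $e_\Theta$ has a single value $\nu(y)$ on $\Theta^{-1}(y)$. As $L$ is unramified,
\begin{equation}\label{eq:nu}
\nu(q(y))=\nu(y)\,e_q(y),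
\end{equation}
and the Riemann--Hurwitz formula for $\Theta$ gives $\sum_y\big(1-\frac1{\nu(y)}\big)=2$. Each nonzero term lies in $[\frac12,1)$, so there are three or four of them, and the values $\nu>1$ are $(2,2,2,2)$, $(3,3,3)$, $(2,4,4)$ or $(2,3,6)$.

Let $b\in B$. Since $q(b)=b$, \eqref{eq:nu} gives $e_q(b)=1<D$. So $b$ has another preimage $y$, and $y\notin B$ because $q$ fixes $B$ pointwise. By Lemma~\ref{lem:parity}, $e_q(y)$ is even, so $\nu(b)$ is even. Thus $\nu$ is even at three points, which leaves two cases.

\emph{The case $(2,4,4)$.} Here $\nu=1$ outside $B$, so \eqref{eq:nu} gives $e_q(y)=\nu(b)$ for all $y\in q^{-1}(b)\setminus B$. For such $y$, the point $\alpha y$ lies in $q^{-1}(\alpha b)\setminus B$ and $e_q(\alpha y)=e_q(y)$. So $\nu(\alpha b)=\nu(b)$, and $\nu$ is constant on $B$, which is false.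

\emph{The case $(2,2,2,2)$.} Here $\nu=2$ on $B\cup\{c_0\}$ for one point $c_0\notin B$, and $\nu=1$ elsewhere. For $y\in q^{-1}(B)\setminus B$, the number $e_q(y)=2/\nu(y)$ is even, so it equals $2$. By \eqref{eq:nu}, $e_q(y)>1$ forces $\nu(q(y))>1$, so $c_0$ is the only possible critical value outside $B$. Together with $e_q=1$ on $B$, this contradicts Lemma~\ref{lem:extreme}.
\end{proof}

Propositions~\ref{prop:iso2}, \ref{prop:nonconj2} and~\ref{prop:nonlattes2}, with Lemma~\ref{lem:prime}, prove Theorem~\ref{thm:prime} for $p\equiv\pm1\pmod5$. With Section~\ref{sec:family}, every prime $p\ge7$ is covered, and the proof of Theorem~\ref{thm:prime} is complete.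

\begin{thebibliography}{9}

\bibitem{Milnor}
J.~Milnor, \emph{On Latt\`es maps}, in: Dynamics on the Riemann Sphere, EMS, 2006.

\bibitem{Xie}
Junyi Xie, \emph{Rigidity in Complex Dynamics: Multiplier Spectrum and Dynamical Andr\'e-Oort Conjecture}, arXiv:2511.12111 (2025).

\end{thebibliography}
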